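\title{A uniform bound for orthogonal sets of exponentials on the ball}

\begin{abstract}
We prove that for every $d\ge 2$ there is a constant $C(d)$ such that every family of pairwise orthogonal exponentials in $L^2$ of the unit ball of $\mathbb{R}^d$ has at most $C(d)$ elements. Orthogonality means that all distances between frequencies are zeros of a Bessel function, and after a dilation the squares of these zeros have the form $\beta^2-c+c_2\beta^{-2}+O(\beta^{-4})$, with $\beta$ an integer and $c$ a nonzero rational multiple of $\pi^{-2}$. We show that a set in $\mathbb{R}^d$ whose distances all have this form, and are bounded below, has bounded size as soon as $c$ is irrational with finite irrationality exponent. The proof treats separately sets whose distances are polynomially comparable, by a discriminant argument for an integer matrix, and sets whose distances grow very fast, by Ramsey's theorem and an almost triangular determinant. The same theorem decides the question for the weights $(1-|x|^2)^\gamma$ with $\gamma$ rational and for the sphere.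
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $B\subset\mathbb{R}^d$ be the Euclidean unit ball and let $e_\lambda(x)=e^{2\pi i\lambda\cdot x}$. A set $\Lambda\subset\mathbb{R}^d$ is an \emph{orthogonal set of exponentials} for $B$ if the functions $e_\lambda$, $\lambda\in\Lambda$, are pairwise orthogonal in $L^2(B)$. The inner product of $e_\lambda$ and $e_{\lambda'}$ is $\widehat{\mathbf 1_B}(\lambda'-\lambda)$, so the condition says that all nonzero differences of elements of $\Lambda$ are zeros of $\widehat{\mathbf 1_B}$. This function is radial, and it vanishes on the spheres centered at the origin whose radii are the positive zeros of $r\mapsto J_{d/2}(2\pi r)$; for the disk the Bessel function is $J_1$. An orthogonal set is therefore a set of points all of whose mutual distances lie in one fixed discrete set of \emph{zero radii}.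

For $d=1$ we have $\widehat{\mathbf 1_B}(\xi)=\sin(2\pi\xi)/(\pi\xi)$, the zero radii are $\frac12,1,\frac32,\dots$, and $\Lambda=\frac12\mathbb{Z}$ gives the orthogonal basis of Fourier series. For $d\ge2$ it is known that the ball is not spectral, that is, $L^2(B)$ has no orthogonal basis of exponentials, and that every orthogonal set of exponentials for the ball is finite. The question we answer is posed in \cite{Kol}: for fixed $d\ge2$, are the sizes of these finite sets bounded by a constant $C(d)$, or are there arbitrarily large orthogonal sets?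

Finiteness alone does not give a bound, because larger sets may live at larger scales. For instance, let $t_1,t_2,\dots$ be positive reals that are linearly independent over $\mathbb{Q}$, and allow on the real line the distances $jt_N$ with $1\le j\le N$. Three points give a relation $r_1+r_2=r_3$, which forces the three distances to have the same $N$. So every admissible set lies in a progression of step $t_N$ and has at most $N+1$ points, while $\{0,t_N,\dots,Nt_N\}$ is admissible.

Counting parameters suggests that a bound should exist. Up to rigid motions, $n\ge d+1$ points of $\mathbb{R}^d$ depend on $dn-\binom{d+1}2$ parameters and have $\binom n2$ distances. The two numbers agree for $n=d+1$, and indeed the vertices of a regular simplex whose side is a zero radius form an orthogonal set. For larger $n$ there are $\binom{n-d}2$ more conditions than parameters, so a large orthogonal set needs many exact coincidences among Bessel zeros. On the other hand, the $m$-th zero radius is $\frac m2+\frac{d-1}8+o(1)$, so the zero radii approach an arithmetic progression, and for $d\equiv1\pmod 4$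 they approach the same half-integers that produce the infinite set for $d=1$. The answer thus depends on the lower-order terms in the asymptotics of the zeros, and these terms tend to zero precisely at the large scales where a large set would live.

\begin{theorem}\label{thm:ball}
For every $d\ge2$ there is $C(d)<\infty$ such that $|\Lambda|\le C(d)$ for every orthogonal set of exponentials $\Lambda$ for the unit ball $B\subset\mathbb{R}^d$.
\end{theorem}

The simplex shows that $C(d)\ge d+1$. The bound that the proof produces is very large, because it passes through Ramsey's theorem, and the optimal constant is not determined here.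

Orthogonal sets of exponentials are defined in the same way in $L^2$ of any finite measure. For the following radial measures the same method gives a dichotomy; Theorem~\ref{thm:ball} is the case $\gamma=0$ of part~(a).

\begin{theorem}\label{thm:dichotomy}
Let $d\ge2$.
\begin{itemize}
\item[(a)] Let $\gamma>-1$ be rational. Orthogonal sets of exponentials in $L^2(B,(1-|x|^2)^\gamma\,dx)$ are uniformly bounded in size if and only if $\frac d2+\gamma\ne\frac12$, that is, unless $(d,\gamma)=(2,-\frac12)$. In the exceptional case there is an infinite one.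
\item[(b)] Let $\omega$ be surface measure on the unit sphere $S^{d-1}$. Orthogonal sets of exponentials in $L^2(S^{d-1},\omega)$ are uniformly bounded in size if and only if $d\ne3$. For $d=3$ there is an infinite one.
\end{itemize}
\end{theorem}

Both theorems follow from a statement about distances in which Bessel functions no longer appear.

\begin{theorem}\label{thm:dist}
Let $d\ge1$, $\delta_0>0$, $c_2\in\mathbb{R}$, $K\ge0$, and let $c\in\mathbb{R}\setminus\mathbb{Q}$ satisfy
\begin{equation}\label{eq:dioph}
|c-p/q|\ge\kappa q^{-\mu}\qquad\text{for all integers $p$ and $q\ge1$},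
\end{equation}
where $\kappa>0$ and $\mu\ge1$. Let $\mathcal{R}\subset[\delta_0,\infty)$ be such that for each $r\in\mathcal{R}$ there is an integer $\beta\ge1$ with
\begin{equation}\label{eq:shape}
\bigl|r^2-(\beta^2-c+c_2\beta^{-2})\bigr|\le K\beta^{-4}.
\end{equation}
Then there is $C<\infty$, depending only on $d,\delta_0,c,\kappa,\mu,c_2,K$, such that every $X\subset\mathbb{R}^d$ with $|x-y|\in\mathcal{R}$ for all distinct $x,y\in X$ has $|X|\le C$.
\end{theorem}

The condition is imposed on $r^2$ because squared distances are quadratic polynomials in the coordinates, so that matrices built from them have bounded rank. The principle behind the proof is the following. For distinct points, $|x-y|^2+c$ is almost the square of an integer. For $x=y$ it equals $c$, which is far from squares of integers and, by \eqref{eq:dioph}, not too close to squares of rationals. When there are many points, the rank bound transports the arithmetic of the off-diagonal entries to the diagonal, where it is false.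

Section~\ref{sec:bessel} deduces Theorems~\ref{thm:ball} and~\ref{thm:dichotomy} from Theorem~\ref{thm:dist}. Section~\ref{sec:shift} shows the principle in two small cases. Section~\ref{sec:scales} reduces Theorem~\ref{thm:dist} to two kinds of configurations, which are excluded in Sections~\ref{sec:comparable} and~\ref{sec:chains}.

\section{From orthogonality to distances}\label{sec:bessel}

Recall that $J_\nu(x)=\sum_{l\ge0}\frac{(-1)^l}{l!\,\Gamma(\nu+l+1)}(x/2)^{\nu+2l}$, and let $j_{\nu,1}<j_{\nu,2}<\cdots$ be the positive zeros of $J_\nu$, $\nu\ge0$. We use two classical facts. First, the Fourier transform of $(1-|x|^2)_+^\gamma$ on $\mathbb{R}^d$ is a nonzero constant times $|\xi|^{-\nu}J_\nu(2\pi|\xi|)$ with $\nu=\frac d2+\gamma$, and the Fourier transform of $\omega$ has the same form with $\nu=\frac d2-1$. Second, McMahon's expansion \cite[\S15.53]{Wat}, \cite[10.21.19]{DLMF}: with $b=m+\frac\nu2-\frac14$,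
\begin{equation}\label{eq:mcmahon}
j_{\nu,m}=\pi b-\frac{4\nu^2-1}{8\pi b}+\frac{a_\nu}{b^3}+O(b^{-5})\qquad(m\to\infty),
\end{equation}
where $a_\nu$ and the implied constant depend only on $\nu$. The constant $c$ will come from the second term, and it will be a rational multiple of $\pi^{-2}$.

\begin{lemma}\label{lem:pi}
Let $\theta\ne0$ be rational and $c=\theta/\pi^2$. Then $c$ is irrational and satisfies \eqref{eq:dioph} with $\mu=6$ and some $\kappa>0$.
\end{lemma}

\begin{proof}
The irrationality exponent of an irrational number $x$ is the infimum of the $\mu$ for which $|x-p/q|<q^{-\mu}$ has only finitely many solutions in integers $p$ and $q\ge1$. By Rhin and Viola \cite{RV}, the irrationality exponent of $\zeta(2)=\pi^2/6$ is less than $5.4413$. So $|\zeta(2)-p/q|\ge q^{-6}$ with finitely many exceptions, for which the left side is still positive; hence $|\zeta(2)-p/q|\ge\kappa_0q^{-6}$ for all $p$ and $q\ge1$, with some $\kappa_0>0$. Writing $|\pi^2-p/q|=6\,|\zeta(2)-p/(6q)|$, we get $|\pi^2-p/q|\ge\kappa_1q^{-6}$ with $\kappa_1=6^{-5}\kappa_0$.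

Since $|c-p/q|=|(-c)-(-p)/q|$, we may assume that $\theta=p_0/q_0$ with integers $p_0,q_0\ge1$. If $|c-p/q|\ge c/2$, then $|c-p/q|\ge\frac c2q^{-6}$. Otherwise $c/2<p/q<3c/2$, in particular $p\ge1$, and since $\theta/c=\pi^2$,
\[
\frac{\theta q}{cp}\,\Bigl|c-\frac pq\Bigr|=\Bigl|\frac{p_0q}{q_0p}-\pi^2\Bigr|\ge\kappa_1(q_0p)^{-6}\ge\kappa_1\bigl(\tfrac32q_0c\bigr)^{-6}q^{-6}.
\]
As $cp/(\theta q)\ge c^2/(2\theta)$, the bound \eqref{eq:dioph} follows with $\kappa=\min\bigl(\frac c2,\ \frac{c^2}{2\theta}\kappa_1(\frac32q_0c)^{-6}\bigr)$. In particular $c\ne p/q$ for all $p,q$.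
\end{proof}

The value of the exponent plays no role; any finite bound for the irrationality exponent of $\pi^2$ would serve.

\begin{proof}[Proof of Theorems~\ref{thm:ball} and~\ref{thm:dichotomy}, assuming Theorem~\ref{thm:dist}]
In all cases $\nu\ge0$ is rational, and $\Lambda$ is orthogonal if and only if all distances between distinct points of $\Lambda$ lie in $\{j_{\nu,m}/2\pi:m\ge1\}$. In (a), $\nu=\frac12$ means $\gamma=\frac{1-d}2$, which exceeds $-1$ only for $d=2$; in (b), $\nu=\frac12$ means $d=3$.

If $\nu=\frac12$, then $J_{1/2}(x)=\sqrt{2/(\pi x)}\,\sin x$, the zero radii are the numbers $m/2$, and the multiples by $\frac12\mathbb{Z}$ of a unit vector form an infinite orthogonal set.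

Let $\nu\ne\frac12$. Squaring \eqref{eq:mcmahon} gives
\[
j_{\nu,m}^2=\pi^2b^2-\frac{4\nu^2-1}4+\frac{a'_\nu}{b^2}+O(b^{-4}),\qquad a'_\nu=\frac{(4\nu^2-1)^2}{64\pi^2}+2\pi a_\nu .
\]
Since $b\ge\frac34$ for all $m\ge1$, the estimate holds for all $m\ge1$ after the implied constant is enlarged. Because $\nu$ is rational, there is an integer $Q\ge1$ with $Q(\frac\nu2-\frac14)\in\mathbb{Z}$, and then $\beta=Qb$ is a positive integer. The distances in the dilated set $2Q\Lambda$ are of the form $r=Qj_{\nu,m}/\pi$, and
\[
r^2=\beta^2-\frac{Q^2(4\nu^2-1)}{4\pi^2}+\frac{Q^4a'_\nu}{\pi^2}\,\beta^{-2}+O(\beta^{-4}).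
\]
This is \eqref{eq:shape} with $c=Q^2(4\nu^2-1)/(4\pi^2)$, a nonzero rational multiple of $\pi^{-2}$, again because $\nu$ is rational and $\nu\neq\frac12$. (For the ball, $\frac\nu2-\frac14=\frac{d-1}4$, so $Q=4$ works and $c=4(d^2-1)/\pi^2$.) Lemma~\ref{lem:pi} gives \eqref{eq:dioph}, and all $r$ are at least $\delta_0=Qj_{\nu,1}/\pi>0$. Theorem~\ref{thm:dist}, applied to $2Q\Lambda$, bounds $|\Lambda|$ in terms of $d$ and $\nu$.
\end{proof}

\section{What the shift $c$ does}\label{sec:shift}

From now on we are in the setting of Theorem~\ref{thm:dist}. The \emph{data} are $d,\delta_0,c,\kappa,\mu,c_2,K$. The symbols $O(\cdot)$ and $C$ refer to constants that depend only on the data, and $C$ may change from line to line. For each $r\in\mathcal{R}$ we fix one integer $\beta(r)\ge1$ satisfying \eqref{eq:shape}. With $C_0=|c|+|c_2|+K$ we have $|r^2-\beta(r)^2|\le C_0$, hence $|r-\beta(r)|\le C_0/r$. Put $r_*=\sqrt{2C_0}$. For $r\in\mathcal{R}$ with $r\ge r_*$ we have $C_0/r\le r/2$, and therefore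
\begin{equation}\label{eq:crude}
r/2\le\beta(r)\le2r,\qquad|r-\beta(r)|\le C_0/r,\qquad r^2=\beta(r)^2-c+O(r^{-2}).
\end{equation}

If $c$ were allowed to vanish, the theorem would fail: with $c=c_2=K=0$, the integer points of a line have all their distances in $\mathcal{R}=\{1,2,\dots\}$. The first example shows how $c\ne0$ destroys this configuration.

\begin{example}[three collinear points]\label{ex:collinear}
Let $r_1\le r_2$ and $r_3=r_1+r_2$ lie in $\mathcal{R}$, with $r_1$ large, and let $\beta_i=\beta(r_i)$. The integer $\beta_1+\beta_2-\beta_3$ has absolute value at most $3C_0/r_1<1$, so it vanishes. From $r-\beta=(r^2-\beta^2)/(r+\beta)$ and \eqref{eq:crude} we get $r_i=\beta_i-\frac c{2\beta_i}+O(r_1^{-3})$. Hence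
\[
\frac c2\Bigl(\frac1{\beta_1}+\frac1{\beta_2}-\frac1{\beta_1+\beta_2}\Bigr)=O(r_1^{-3}),
\]
while the left side has absolute value at least $|c|/(2\beta_1)\ge|c|/(4r_1)$. So $r_1$ is bounded in terms of the data: no three collinear points have large mutual distances in $\mathcal{R}$.
\end{example}

For points in general position there is no linear relation among distances, and we use the rank of the matrix of squared distances. The argument is very short when \eqref{eq:shape} has no error terms.

\begin{example}[the exact case]\label{ex:exact}
Let $c\notin\mathbb{Z}$, and let $x_1,\dots,x_n\in\mathbb{R}^d$ satisfy $|x_i-x_j|^2+c\in\mathbb{Z}$ for all $i\ne j$. Then $n\le2d+4$.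

Let $L_{ij}=|x_i-x_j|^2+c$ for all $i,j$. The formula
\begin{equation}\label{eq:rankL}
L_{ij}=(|x_i|^2+c)\cdot1+1\cdot|x_j|^2-2x_i\cdot x_j
\end{equation}
writes $L$ as a sum of two matrices of rank at most $1$ and one of rank at most $d$, so $\operatorname{rank}L\le d+2$. The diagonal entries of $L$ equal $c$, so $M=L-cI$ is a symmetric \emph{integer} matrix, and $-c$ is an eigenvalue of $M$ of multiplicity $m\ge n-d-2$. Suppose that $n>d+2$. Then $-c$ is a root of the characteristic polynomial of $M$, which is monic with integer coefficients. A rational root of such a polynomial is an integer, so $c$ is irrational, and the minimal polynomial of $-c$ has a second root, which is an eigenvalue of $M$ of the same multiplicity $m$. There are only $n-m\le d+2$ eigenvalues other than $-c$, so $n-d-2\le m\le d+2$.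
\end{example}

With the error terms present, $M$ has a cluster of eigenvalues near $-c$ in place of a multiple eigenvalue. The width of the cluster is about $r^{-2}$, where $r$ is the smallest distance, and the few other eigenvalues may be as large as $R^2$, where $R$ is the largest distance. An arithmetic contradiction has to weigh these two quantities against each other, and this is possible when $R$ is at most a fixed power of $r$. When it is not, a different argument is needed, one that takes advantage of the separation of scales.

\section{Separating the scales}\label{sec:scales}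

For a finite set $Y$ with at least two points, let $\operatorname{sep}Y$ be the smallest and $\operatorname{diam}Y$ the largest distance between distinct points of $Y$. For $A>1$, an \emph{$A$-chain of length $k$} is a sequence of points $x_0,x_1,\dots,x_k$ such that the distances $R_i=|x_i-x_0|$ satisfy $R_{i+1}\ge R_i^A$ for $1\le i<k$. We call $x_0$ the \emph{base}. A large set contains either a long chain or many points with polynomially comparable distances.

\begin{lemma}\label{lem:split}
Let $A>1$, $k\ge2$, $n\ge2$, and let $X\subset\mathbb{R}^d$ be finite with $\operatorname{sep}X>1$ and $|X|\ge(2k)^{kn}$. Then $X$ contains an $A$-chain of length $k$, or an $n$-point subset $Y$ with $\operatorname{diam}Y\le(\operatorname{sep}Y)^{A^3}$.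
\end{lemma}

\begin{proof}
Suppose that $X$ contains no $A$-chain of length $k$. We first show:
\begin{itemize}
\item[$(*)$] if $x\in X$ and $\emptyset\ne Z\subset X\setminus\{x\}$, then some interval $[R,R^A)$ contains the distances from $x$ to at least $|Z|/k$ points of $Z$.
\end{itemize}
Let $R_1$ be the least distance from $x$ to a point of $Z$, and let $R_{i+1}$ be the least such distance that is at least $R_i^A$, as long as there is one. Since $R_i>1$, the sequence is strictly increasing, and it has fewer than $k$ terms, since $k$ terms would give an $A$-chain with base $x$. If $D$ is a distance from $x$ to a point of $Z$ and $i$ is maximal with $R_i\le D$, then $D<R_i^A$, for otherwise $R_{i+1}$ would exist and satisfy $R_{i+1}\le D$. So fewer than $k$ intervals $[R_i,R_i^A)$ cover all the distances, which proves $(*)$.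

Let $\ell=kn$ and $Z_0=X$. For $i=0,\dots,\ell-1$, pick $x_i\in Z_i$ and use $(*)$ to choose $Z_{i+1}\subset Z_i\setminus\{x_i\}$, with $|Z_{i+1}|\ge(|Z_i|-1)/k$, whose distances from $x_i$ lie in one interval $[S_i,S_i^A)$. By induction $|Z_i|\ge(2k)^{\ell-i}$: for $i<\ell$ this gives $|Z_i|\ge2$, hence $(|Z_i|-1)/k\ge|Z_i|/(2k)$. Finally pick $x_\ell\in Z_\ell$. Then $|x_i-x_j|\in[S_i,S_i^A)$ for $i<j\le\ell$.

It remains to make the scales $S_i$ comparable, and the common point $x_\ell$ does this. By $(*)$ with $x=x_\ell$ and $Z=\{x_0,\dots,x_{\ell-1}\}$, there are $n$ indices $i$ with $|x_i-x_\ell|\in[R,R^A)$. For these $i$ we have $S_i\le|x_i-x_\ell|<R^A$ and $S_i^A>|x_i-x_\ell|\ge R$. So all distances among these $n$ points lie in $(R^{1/A},R^{A^2})$, and $R^{A^2}=(R^{1/A})^{A^3}$.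
\end{proof}

\begin{proposition}[comparable distances]\label{prop:A}
For every $\tau\ge1$ there are $n\ge2$ and $r_A>1$, depending on the data and $\tau$, such that no $n$-point set $Y\subset\mathbb{R}^d$ with all distances in $\mathcal{R}$ satisfies both $\operatorname{sep}Y\ge r_A$ and $\operatorname{diam}Y\le(\operatorname{sep}Y)^\tau$.
\end{proposition}

\begin{proposition}[chains]\label{prop:B}
There are $A>1$, $k\ge2$ and $r_B>1$, depending on the data, such that there is no $A$-chain of length $k$ in $\mathbb{R}^d$ with $R_1\ge r_B$ and $|x_i-x_j|\in\mathcal{R}$ for all $i\ne j$.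
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:dist}, assuming the two propositions]
Take $A,k,r_B$ from Proposition~\ref{prop:B}, then $n,r_A$ from Proposition~\ref{prop:A} with $\tau=A^3$, and put $r_0=\max(r_A,r_B,2)$. It suffices to bound finite sets $X$. Balls of radius $\delta_0/2$ around the points of $X$ have disjoint interiors, so by comparing volumes a ball of radius $r_0$ contains at most $(1+2r_0/\delta_0)^d$ points of $X$. Choose points of $X$ one at a time, discarding each time all points at distance less than $r_0$ from the chosen one. This gives $X'\subset X$ with all distances at least $r_0$ and $|X'|\ge|X|(1+2r_0/\delta_0)^{-d}$. The propositions exclude both alternatives of Lemma~\ref{lem:split} for $X'$, so $|X'|<(2k)^{kn}$.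
\end{proof}

This packing step is the only use of $\delta_0$. The lower bound cannot be dropped: if $K\ge1+|1-c+c_2|$, then every $r\in(0,1]$ satisfies \eqref{eq:shape} with $\beta=1$.

\section{Comparable distances}\label{sec:comparable}

We prove Proposition~\ref{prop:A} by making Example~\ref{ex:exact} stable under small errors. The substitute for a multiple root is a small discriminant. We use three standard facts.
\begin{itemize}
\item \emph{Weyl's inequality.} If $S$ and $E$ are real symmetric $n\times n$ matrices and eigenvalues are listed in decreasing order with multiplicity, then $|\lambda_i(S+E)-\lambda_i(S)|\le\|E\|$, where $\|E\|\le n\max|E_{ij}|$ is the operator norm.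
\item \emph{Gauss's lemma.} A monic polynomial in $\mathbb{Z}[x]$ is a product of monic polynomials in $\mathbb{Z}[x]$ that are irreducible over $\mathbb{Q}$.
\item \emph{Discriminants.} If $F\in\mathbb{Z}[x]$ is monic and irreducible with roots $\lambda_1,\dots,\lambda_\ell$, then the roots are distinct, and $\prod_{i<j}(\lambda_i-\lambda_j)^2$, being a symmetric integer polynomial in the roots, is a nonzero integer.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
Let $\ell_0$ be an integer with $\ell_0>8(d+2)(2\tau+1)$, and let $n=(d+2)\ell_0$. Suppose that $Y=\{x_1,\dots,x_n\}$ has all distances in $\mathcal{R}$, that $r=\operatorname{sep}Y\ge r_A$ and that $R=\operatorname{diam}Y\le r^\tau$, where $r_A\ge\max(r_*,2)$ is specified below.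

\emph{The cluster.} Let $M$ be the symmetric integer matrix with $M_{ii}=0$ and $M_{ij}=\beta(|x_i-x_j|)^2$ for $i\ne j$, and let $L_{ij}=|x_i-x_j|^2+c$. By \eqref{eq:crude},
\[
M=(L-cI)+E,\qquad E_{ii}=0,\qquad|E_{ij}|\le Cr^{-2}.
\]
By \eqref{eq:rankL}, $-c$ is an eigenvalue of $L-cI$ of multiplicity at least $n-d-2$. By Weyl's inequality, all but at most $d+2$ eigenvalues of $M$, counted with multiplicity, lie within $\delta=nCr^{-2}$ of $-c$. Call an eigenvalue $\lambda$ of $M$ \emph{exceptional} if $|\lambda+c|>\delta$. All eigenvalues are real and satisfy $|\lambda|\le n\max M_{ij}\le4nR^2$. Let $\rho=\operatorname{dist}(c,\mathbb{Z})$, so that $0<\rho\le\frac12$, and take $r_A$ so large that $r\ge r_A$ implies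
\[
\delta<\rho,\qquad2\delta\le r^{-1},\qquad8n\le r.
\]

\emph{A factor of large degree.} The characteristic polynomial of $M$ may have repeated roots, so its discriminant may vanish. We therefore pass to an irreducible factor, and we need one that has many roots in the cluster. Factor the characteristic polynomial into monic irreducible polynomials in $\mathbb{Z}[x]$. We claim that each factor $F$ has an exceptional root. Suppose not, and let $a$ be an integer nearest to $-c$. Every root $\lambda$ of $F$ satisfies $|a-\lambda|\le\rho+\delta<1$, so the integer $F(a)=\prod(a-\lambda)$ has absolute value less than $1$ and vanishes. Then $a$ is a root of $F$, so $|a+c|\le\delta<\rho$, which contradicts $|a+c|=\rho$. Consequently there are at most $d+2$ factors, counted with multiplicity, and one of them, $F$, has degree $\ell\ge n/(d+2)=\ell_0$.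

\emph{The discriminant.} Let $\lambda_1,\dots,\lambda_\ell$ be the roots of $F$, of which $e\le d+2$ are exceptional. There are $\binom{\ell-e}2$ pairs of non-exceptional roots, each at distance at most $2\delta\le r^{-1}$, and at most $e\ell$ other pairs, each at distance at most $8nR^2\le r^{2\tau+1}$. Hence
\[
1\le\prod_{i<j}|\lambda_i-\lambda_j|^2\le r^{-(\ell-e)(\ell-e-1)+2e\ell(2\tau+1)} .
\]
Since $r>1$, we get $(\ell-e)(\ell-e-1)\le2e\ell(2\tau+1)$. The left side is quadratic in $\ell$ and the right side is linear: as $\ell\ge\ell_0\ge2e+2$, both factors on the left are at least $\ell/2$, so $\ell\le8e(2\tau+1)\le8(d+2)(2\tau+1)<\ell_0$. This is a contradiction.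
\end{proof}

The proof used only \eqref{eq:crude} and $c\notin\mathbb{Z}$. The term $c_2\beta^{-2}$ and the bound \eqref{eq:dioph} are needed for chains.

\section{Chains}\label{sec:chains}

\subsection{Parameters and the basic identity}

For an integer $s\ge0$ let $s^*=s+\binom{s+1}2$, the number of monomials of degree $1$ or $2$ in $s$ variables. Put
\[
\alpha=4d^*+2\mu+4,\qquad A=8\alpha+6d,\qquad k'=d^*+3d+3 .
\]
The exponent $\alpha$ will bound all polynomial losses at smaller scales, and $A$ is so much larger that these losses are negligible at the current scale. Ramsey's theorem states that for integers $1\le p\le N$ there is an integer $\mathrm{Ram}(p,N)$ such that, for every coloring with two colors of the $p$-element subsets of a set of size $\mathrm{Ram}(p,N)$, some $N$-element subset has all its $p$-element subsets of one color. Let $k_0=k'$, $k_t=\mathrm{Ram}(2t,k_{t-1})$ and $k=k_{d+1}$. If for each $t\le d+1$ the $2t$-element subsets of $\{1,\dots,k\}$ are colored with two colors, then, passing to subsets for $t=d+1,d,\dots,1$ in turn, we find a $k'$-element subset that is monochromatic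 for every $t$.

The number $r_B\ge\max(4,2r_*)$ is chosen large in terms of the data. The phrase ``for $r_B$ large'' marks finitely many requirements, each of which says that a constant depending on the data is at most $r_B^{1/2}$.

Suppose that a chain as in Proposition~\ref{prop:B} exists. Translate so that $x_0=0$, and put $v_i=x_i$, $R_i=|v_i|$, $\beta_i=\beta(R_i)$. Then $R_i\le R_j^{1/A}$ for $i<j$. Seen from the far point $v_j$, the points $0$ and $v_i$ are at almost the same distance, and both distances are almost integers. So we record the difference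
\[
n_{ij}=\beta_j-\beta(|v_j-v_i|)\in\mathbb{Z}\qquad(i<j).
\]

\begin{lemma}\label{lem:basic}
For $r_B$ large and $1\le i<j$ we have $|n_{ij}|\le2R_i$ and
\begin{equation}\label{eq:basic}
2v_i\cdot v_j=R_i^2+2\beta_jn_{ij}-n_{ij}^2+\varepsilon_{ij},\qquad|\varepsilon_{ij}|\le CR_iR_j^{-3}.
\end{equation}
Moreover, for every $j$ and every real number $n$,
\begin{equation}\label{eq:diag}
2v_j\cdot v_j=R_j^2+2\beta_jn-n^2+\bigl[(\beta_j-n)^2-c\bigr]+O(R_j^{-2}),
\end{equation}
with an implied constant that does not depend on $n$.
\end{lemma}

\begin{proof}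
Let $r'=|v_j-v_i|$ and $\beta'=\beta(r')=\beta_j-n_{ij}$. Since $R_i\le R_j^{1/2}\le R_j/2$, we have $R_j/2\le r'\le2R_j$, so \eqref{eq:crude} applies to $r'$ and $R_j/4\le\beta'\le4R_j$. By \eqref{eq:crude} and the triangle inequality, $|n_{ij}|\le|R_j-r'|+3C_0/R_j\le R_i+1\le2R_i$. Apply \eqref{eq:shape} to $R_j$ and to $r'$ in $2v_i\cdot v_j=R_i^2+R_j^2-r'^2$. The constants $-c$ cancel, and
\[
R_j^2-r'^2=\beta_j^2-(\beta_j-n_{ij})^2+c_2(\beta_j^{-2}-\beta'^{-2})+O(R_j^{-4}).
\]
Here $\beta_j^2-(\beta_j-n_{ij})^2=2\beta_jn_{ij}-n_{ij}^2$, and $|\beta_j^{-2}-\beta'^{-2}|=|n_{ij}|(\beta_j+\beta')\beta_j^{-2}\beta'^{-2}=O(R_iR_j^{-3})$. This proves \eqref{eq:basic}. In \eqref{eq:diag} the terms containing $n$ cancel, and what remains is $R_j^2=\beta_j^2-c+O(R_j^{-2})$.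
\end{proof}

Two features matter. First, $c$ has disappeared from \eqref{eq:basic}, but the same formula on the diagonal fails by the \emph{defect} $(\beta_j-n)^2-c$, whatever value $n$ we assign to $n_{jj}$. Second, the error in \eqref{eq:basic} has order $R_j^{-3}$ in the large scale. The value of $c_2$ is irrelevant, but it is the same for both distances, so the two terms $c_2\beta^{-2}$ nearly cancel. From \eqref{eq:crude} alone we would obtain only $O(R_j^{-2})$.

\subsection{Two model cases}\label{sec:models}

We ignore the error terms in this subsection.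

Suppose first that $n_{ij}=0$ for all $i<j\le d+2$. Then $2v_i\cdot v_j=R_i^2$ does not depend on $j>i$. Consider the $(d+1)\times(d+1)$ matrix $P_{ab}=2v_a\cdot(v_b-v_{d+2})$. For $b>a$ the entry is $R_a^2-R_a^2=0$, and for $b=a$ it is $2R_a^2-R_a^2\ne0$. So $P$ is triangular and invertible. But $P$ is a matrix of inner products of vectors in $\mathbb{R}^d$, so its rank is at most $d$. Nothing needs to be known about the entries below the diagonal.

Suppose next that $n_{ij}=a_ig_j$ for all $i<j$, with rational $a_i$ and integers $g_j$. Now $2v_i\cdot v_j$ depends on $j$ through $2\beta_jg_j\,a_i-g_j^2\,a_i^2$, and we remove this dependence by replacing $v_i$ with a linear combination whose weights annihilate both $a_i$ and $a_i^2$. If $a_1,a_2$ are distinct and nonzero, the weights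
\[
y_1=\frac{a_3(a_3-a_2)}{a_1(a_2-a_1)},\qquad y_2=-\frac{a_3(a_3-a_1)}{a_2(a_2-a_1)},\qquad y_3=1
\]
satisfy $\sum y_ia_i=\sum y_ia_i^2=0$. For $w=\sum y_iv_i$ and $\psi=\sum y_iR_i^2$, the identity \eqref{eq:basic} gives $2w\cdot v_j=\psi$ for all $j>3$. For $j=3$ we use \eqref{eq:basic} for $i=1,2$ and \eqref{eq:diag} with $n=a_3g_3$, and find $2w\cdot v_3=\psi+(\beta_3-a_3g_3)^2-c$. The defect is nonzero because $c$ is irrational. With $d+1$ such vectors $w$ we again obtain an invertible triangular matrix of rank at most $d$.

The second model shows what the proof has to control. The defect is the distance from $c$ to a rational number, so we need \eqref{eq:dioph} and a bound for the denominator in terms of smaller scales. The weights are quadratic in $a_3$, and the only bound we have is $|a_3g_j|\le2R_3$; so the weights may have size $R_3^2$, and they multiply the errors $\varepsilon_{i3}$ of size $R_3^{-3}$. Finally, we must show that $(n_{ij})$ does have a factorization of this kind.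

\subsection{Factorization of the integers $n_{ij}$}

For index sets $I,J$ write $I<J$ if $\max I<\min J$, and then let $N[I,J]=(n_{ij})_{i\in I,\,j\in J}$.

\begin{lemma}\label{lem:rank}
For $r_B$ large, $\det N[I,J]=0$ whenever $I<J$ and $|I|=|J|=d+1$.
\end{lemma}

\begin{proof}
Let $u_j=v_j/R_j$. Divide \eqref{eq:basic} by $2R_j$ and use $\beta_j/R_j=1+O(R_j^{-2})$ and $|n_{ij}|\le2R_i$; this gives $v_i\cdot u_j=n_{ij}+O(R_i^2/R_j)$. The matrix $(v_i\cdot u_j)_{i\in I,j\in J}$ has rank at most $d$, so its determinant vanishes. With $H=R_{\max I}$, the entries of both matrices are at most $2H$ in absolute value, and corresponding entries differ by $O(H^{2-A})$, because $R_j\ge H^A$ for $j\in J$. Changing the rows one at a time, we see that the determinants differ by $O(H^{d}H^{2-A})$. Since $A\ge d+3$, we get $|\det N[I,J]|\le C/H<1$, and this determinant is an integer.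
\end{proof}

The array $(n_{ij})$ is defined only for $i<j$, and the lemma concerns only blocks with $I<J$. A bound on the rank of such blocks does not yet express all rows through one fixed set of rows, since a minor may vanish in one place and not in another. Ramsey's theorem makes the behavior of the minors uniform.

For $t\le d+1$, write each $2t$-element subset of $\{1,\dots,k\}$ as $I\cup J$ with $I<J$, $|I|=|J|=t$, and color it according to whether $\det N[I,J]$ is zero or nonzero. Pass to a $k'$-element subset that is monochromatic for every $t$, and relabel it $1,\dots,k'$. The selected points with the same base form an $A$-chain with $R_1\ge r_B$, and the numbers $n_{ij}$ are unchanged. Since $k'\ge2(d+1)$, each $t\le d+1$ has a well-defined color. Let $s$ be the largest $t$ whose color is ``nonzero'', and $s=0$ if there is none. By Lemma~\ref{lem:rank}, $s\le d$. Thus, for $I<J$, \emph{all $s\times s$ minors $\det N[I,J]$ are nonzero and all $(s+1)\times(s+1)$ minors vanish.}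

We use the first $s$ indices as reference rows and the last $s$ as reference columns: $I_0=\{1,\dots,s\}$, $J_0=\{k'-s+1,\dots,k'\}$, and $q=|\det N[I_0,J_0]|\ge1$, with $q=1$ if $s=0$. For $j>s$ let $g_j=(n_{1j},\dots,n_{sj})^T\in\mathbb{Z}^s$. For $s<i\le k'-s$ let $a_i\in\mathbb{Q}^s$ be the row vector defined by $N[\{i\},J_0]=a_iN[I_0,J_0]$.

\begin{lemma}\label{lem:factor}
We have
\begin{equation}\label{eq:factor}
n_{ij}=a_ig_j\qquad(s<i\le k'-s,\ \ i<j\le k'),
\end{equation}
and, for $r_B$ large, $q\le R_{s+1}$, $qa_i\in\mathbb{Z}^s$, and the entries of $qa_i$ are at most $R_{s+1}R_i$ in absolute value.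
\end{lemma}

\begin{proof}
If $s=0$, then \eqref{eq:factor} says $n_{ij}=0$, which is the vanishing of the $1\times1$ minors, and the rest is empty or trivial. Let $s\ge1$. For $j\in J_0$, \eqref{eq:factor} is the definition of $a_i$. For $j\notin J_0$ we have $I_0\cup\{i\}<\{j\}\cup J_0$, so the matrix $N[I_0\cup\{i\},\{j\}\cup J_0]$ is singular. Its rows indexed by $I_0$ are independent, already on the columns $J_0$. So row $i$ is a linear combination of them; the coefficients are determined by the columns $J_0$ and equal $a_i$; and column $j$ gives \eqref{eq:factor}.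

By Cramer's rule, the $p$-th entry of $qa_i$ is, up to sign, the determinant of $N[I_0,J_0]$ with row $p$ replaced by $N[\{i\},J_0]$. It is an integer of absolute value at most $s!\,(2R_s)^{s-1}\,2R_i$, and $q\le s!\,(2R_s)^s$. For $R_s\ge d!\,2^d$ these bounds are at most $R_s^{d+1}R_i$ and $R_s^{d+1}$, and $R_s^{d+1}\le R_s^A\le R_{s+1}$.
\end{proof}

The models of Section~\ref{sec:models} correspond to $s=0$ and $s=1$. The denominator $q$ involves the far columns $J_0$, but its size is governed by the rows, because $|n_{ij}|\le2R_i$.

\subsection{Eliminating the integers $n_{ij}$}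

By \eqref{eq:factor}, $n_{ij}$ is linear and $n_{ij}^2=g_j^T(a_i^Ta_i)g_j$ is quadratic in the entries $a_{i,1},\dots,a_{i,s}$ of $a_i$. So weights that annihilate the vectors
\[
\varphi(i)=\bigl((a_{i,p})_{p},\ (a_{i,p}a_{i,p'})_{p\le p'}\bigr)\in\mathbb{Q}^{s^*}\qquad(s<i\le k'-s)
\]
annihilate $n_{ij}$ and $n_{ij}^2$ for all $j$ at once. By Lemma~\ref{lem:factor}, $q^2\varphi(i)$ is an integer vector with entries of absolute value at most $R_{s+1}^2R_i^2$.

Call $i$ a \emph{pivot} if $\varphi(i)$ is not in the span of the $\varphi(l)$ with $s<l<i$. The vectors $\varphi(i)$ with $i$ a pivot are independent, so there are at most $s^*\le d^*$ pivots, and by induction on $l$ each $\varphi(l)$ lies in the span of the $\varphi(i)$ with $i\le l$ a pivot. Call $h$ \emph{dependent} if $s+2\le h\le k'-s$ and $h$ is not a pivot. For dependent $h$ let $\mathcal{I}_h$ be the set of pivots less than $h$. Then there are unique rational numbers $y_i$, $i\in\mathcal{I}_h$, such that, with $y_h=1$,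
\[
\sum_iy_i\varphi(i)=0 .
\]
Here and below the sums run over $\mathcal{I}_h\cup\{h\}$. Put $w_h=\sum_iy_iv_i$ and $\psi_h=\sum_iy_iR_i^2$. If $\mathcal{I}_h$ is empty, as happens for $s=0$, then $w_h=v_h$.

\begin{lemma}\label{lem:w}
Let $h$ be dependent. For $r_B$ large:
\begin{itemize}
\item[(a)] $|y_i|\le R_{h-1}^{4d^*}R_h^2$ for all $i\in\mathcal{I}_h\cup\{h\}$;
\item[(b)] $|2w_h\cdot v_j-\psi_h|\le R_h^\alpha R_j^{-3}$ for $h<j\le k'$;
\item[(c)] $|2w_h\cdot v_h-\psi_h|\ge\frac32R_{h-1}^{-\alpha}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\ell=|\mathcal{I}_h|\ge1$; for $\ell=0$ there is nothing to prove. The integer matrix with columns $q^2\varphi(i)$, $i\in\mathcal{I}_h$, has rank $\ell$, so some $\ell$ of its rows give a minor of absolute value at least $1$. Solve $\sum_{i\in\mathcal{I}_h}y_i\,q^2\varphi(i)=-q^2\varphi(h)$ on these rows by Cramer's rule. Since $h\ge s+2$, we have $R_{s+1}\le R_{h-1}$, so the columns with $i<h$ have entries at most $R_{h-1}^4$ and the column $q^2\varphi(h)$ has entries at most $R_{h-1}^2R_h^2$. Hence $|y_i|\le\ell!\,R_{h-1}^{4(\ell-1)+2}R_h^2\le R_{h-1}^{4d^*}R_h^2$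 once $R_{h-1}\ge d^*!$.

(b) By \eqref{eq:factor}, $\sum y_in_{ij}=(\sum y_ia_i)g_j=0$ and $\sum y_in_{ij}^2=g_j^T(\sum y_ia_i^Ta_i)g_j=0$. Summing \eqref{eq:basic} with the weights $y_i$ gives $2w_h\cdot v_j-\psi_h=\sum y_i\varepsilon_{ij}$, and
\[
\Bigl|\sum y_i\varepsilon_{ij}\Bigr|\le(d^*+1)\,R_{h-1}^{4d^*}R_h^2\cdot CR_hR_j^{-3}\le R_h^{4d^*+4}R_j^{-3}\le R_h^\alpha R_j^{-3}.
\]

(c) Define $n_{hh}=a_hg_h\in q^{-1}\mathbb{Z}$. Then $n_{ih}=a_ig_h$ for all $i\in\mathcal{I}_h\cup\{h\}$, so again $\sum y_in_{ih}=\sum y_in_{ih}^2=0$. Sum \eqref{eq:basic} with $j=h$ over $i\in\mathcal{I}_h$ with the weights $y_i$, and add \eqref{eq:diag} with $j=h$, $n=n_{hh}$: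
\[
2w_h\cdot v_h-\psi_h=(\beta_h-n_{hh})^2-c+\eta,\qquad\eta=O(R_h^{-2})+\sum_{i\in\mathcal{I}_h}y_i\varepsilon_{ih}.
\]
By (a), \eqref{eq:basic} and $R_i\le R_{h-1}$, and since $A\ge2\alpha+1$,
\[
|\eta|\le CR_h^{-2}+Cd^*R_{h-1}^{4d^*+1}R_h^{2-3}\le R_{h-1}^\alpha R_h^{-1}\le R_{h-1}^{\alpha-A}\le\tfrac12R_{h-1}^{-\alpha}.
\]
On the other hand, $(\beta_h-n_{hh})^2\in q^{-2}\mathbb{Z}$ and $q\le R_{h-1}$, so \eqref{eq:dioph} gives
\[
|(\beta_h-n_{hh})^2-c|\ge\kappa q^{-2\mu}\ge\kappa R_{h-1}^{-2\mu}\ge2R_{h-1}^{-\alpha},
\]
because $\alpha\ge2\mu+1$ and $R_{h-1}\ge2/\kappa$ for $r_B$ large.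
\end{proof}

\begin{remark}
The last display is the only use of \eqref{eq:dioph}. Irrationality of $c$ alone makes the defect nonzero but gives no lower bound that can be compared with $\eta$. The rational number to which \eqref{eq:dioph} is applied is a square, so for $c<0$ the defect is at least $|c|$ without any Diophantine input; for the ball, however, $c>0$.
\end{remark}

\subsection{An almost triangular determinant}

In the models the entries above the diagonal vanished and those below it could be ignored. Now the entries above the diagonal are small, those below may be large, and the products must be compared. In the $2\times2$ case the comparison is between $P_{11}P_{22}$, which is bounded below by a small negative power of the larger scale $X_2$, and $P_{12}P_{21}$, of size about $X_2^{-3}\cdot X_2^{2}$.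

\begin{lemma}\label{lem:det}
Let $X_1,\dots,X_{d+1}$ be real numbers with $X_1^{1/2}>2^d(d+1)!$ and $X_a\le X_b^{1/A}$ for $a<b$. Let $P$ be a real $(d+1)\times(d+1)$ matrix with
\[
|P_{ab}|\le2X_b^{-3+\alpha/A}\ \ (b>a),\qquad|P_{aa}|\ge X_a^{-\alpha/A},\qquad|P_{ab}|\le X_a^{2+\alpha/A}\ \ (b<a).
\]
Then $\det P\ne0$.
\end{lemma}

\begin{proof}
Let $\sigma\ne\mathrm{id}$ be a permutation of $\{1,\dots,d+1\}$, let $F$ be the set of points that it moves, and let $D=\max F$. We bound the factors of $\Pi_\sigma=\prod_{a\in F}|P_{a\sigma(a)}|/|P_{aa}|$. Since $\sigma$ permutes $F$ without fixed points, $\sigma(D)<D$ and $\sigma^{-1}(D)<D$.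
\begin{itemize}
\item The factor $a=D$ is at most $X_D^{2+2\alpha/A}$.
\item The factor $a=\sigma^{-1}(D)$ is at most $2X_D^{-3+\alpha/A}X_a^{\alpha/A}\le2X_D^{-3+2\alpha/A}$.
\item There are at most $d-1$ other factors, all with $a<D$. If $\sigma(a)<a$, the factor is at most $X_a^{2+2\alpha/A}$; if $\sigma(a)>a$, then $|P_{a\sigma(a)}|\le2$ and the factor is at most $2X_a^{\alpha/A}$. Since $2\alpha\le A$, it is at most $2X_a^3\le2X_D^{3/A}$ in both cases.
\end{itemize}
As $A=8\alpha+6d$, we get $\Pi_\sigma\le2^dX_D^{-1+(4\alpha+3d)/A}=2^dX_D^{-1/2}\le2^dX_1^{-1/2}$. Expanding the determinant over permutations,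
\[
|\det P|\ge\prod_a|P_{aa}|\,\Bigl(1-\sum_{\sigma\ne\mathrm{id}}\Pi_\sigma\Bigr)\ge\prod_a|P_{aa}|\,\bigl(1-(d+1)!\,2^dX_1^{-1/2}\bigr)>0.\qedhere
\]
\end{proof}

The margin is the single power of $X_D$ between the exponents $3$ and $2$. With the error $O(R_j^{-2})$ in \eqref{eq:basic} there would be no margin, neither here nor in the bound for $\eta$; this is why \eqref{eq:shape} includes the term $c_2\beta^{-2}$.

\begin{proof}[End of the proof of Proposition~\ref{prop:B}]
The interval $[s+2,k'-s-1]$ contains $k'-2s-2$ integers, of which at most $s^*$ are pivots, and $k'-2s-2-s^*\ge k'-2d-2-d^*=d+1$. So there are dependent indices $h_1<\dots<h_{d+1}<k'$. Put $X_a=R_{h_a}$. Then $X_a\le X_b^{1/A}$ for $a<b$, $R_{h_a-1}\le X_a^{1/A}$ and $R_{k'}\ge X_a^A$. As in the first model, we subtract the last point in order to remove the constants $\psi_h$, and set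
\[
P_{ab}=2w_{h_a}\cdot(v_{h_b}-v_{k'})\qquad(1\le a,b\le d+1).
\]
This is a matrix of inner products in $\mathbb{R}^d$, so $\det P=0$. We verify the hypotheses of Lemma~\ref{lem:det}. Fix $a$ and write $h=h_a$.

For $b>a$, Lemma~\ref{lem:w}(b) with $j=h_b$ and with $j=k'$ gives $|P_{ab}|\le X_a^\alpha X_b^{-3}+X_a^\alpha R_{k'}^{-3}\le2X_a^\alpha X_b^{-3}\le2X_b^{-3+\alpha/A}$.

For $b=a$, note that $X_a^\alpha R_{k'}^{-3}\le X_a^{\alpha-3A}\le X_a^{-\alpha-1}\le\frac12R_{h-1}^{-\alpha}$. By Lemma~\ref{lem:w}(b),(c), $|P_{aa}|\ge\frac32R_{h-1}^{-\alpha}-\frac12R_{h-1}^{-\alpha}=R_{h-1}^{-\alpha}\ge X_a^{-\alpha/A}$.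

For $b<a$ we have $R_{h_b}\le R_{h-1}$. By Lemma~\ref{lem:w}(a), $|w_h|\le R_h+d^*R_{h-1}^{4d^*+1}R_h^2$ and $|\psi_h|\le R_h^2+d^*R_{h-1}^{4d^*+2}R_h^2$. We bound $2w_h\cdot v_{h_b}$ by the Cauchy--Schwarz inequality. For $2w_h\cdot v_{k'}$ that bound would involve the much larger $R_{k'}$, so we use Lemma~\ref{lem:w}(b), which gives $|2w_h\cdot v_{k'}|\le|\psi_h|+1$. Altogether, for $r_B$ large,
\[
|P_{ab}|\le2|w_h|R_{h-1}+|\psi_h|+1\le(3d^*+4)R_{h-1}^{4d^*+2}R_h^2\le R_{h-1}^\alpha R_h^2\le X_a^{2+\alpha/A}.
\]

For $r_B^{1/2}>2^d(d+1)!$, Lemma~\ref{lem:det} gives $\det P\ne0$, a contradiction. This proves Proposition~\ref{prop:B}, and with it Theorems~\ref{thm:dist}, \ref{thm:ball} and~\ref{thm:dichotomy}.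
\end{proof}

\begin{thebibliography}{9}

\bibitem{DLMF} DLMF, 10.21.19.

\bibitem{Kol} Mihail N. Kolountzakis, \emph{Orthogonal Fourier Analysis on Domains}, arXiv:2408.15361 (2024).

\bibitem{RV} Rhin and Viola, \emph{On a permutation group related to $\zeta(2)$}, Acta Arith. 77 (1996), 23--56.

\bibitem{Wat} Watson, \emph{Theory of Bessel Functions}, \S15.53.

\end{thebibliography}
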